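\title{A bounded width Borel constraint satisfaction problem\\ that is not effectivizable}

\begin{abstract}
The Borel constraint satisfaction problem of a finite structure is effectivizable if every $\Delta^1_1$ instance with a Borel solution has a $\Delta^1_1$ solution. We show that bounded width does not imply effectivizability: there is a three-element structure $\mathcal D$ of bounded width and a recursive instance of $\mathcal D$ with a Borel solution but no $\Delta^1_1$ solution. The Borel problem of $\mathcal D$ is moreover $\mathbf{\Sigma}^1_2$-complete, and no structure with fewer elements is a counterexample. The construction combines Horn clauses with $2$-coloring to produce a clause with infinitely many premises that binds Borel solutions only.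
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathcal A$ be a finite nonempty structure in a finite relational language, called the \emph{template}. An \emph{instance} of $\mathcal A$ is a structure $\mathcal X$ in the same language, and a \emph{solution} is a homomorphism $f\colon\mathcal X\to\mathcal A$, that is, a map that sends every tuple of a relation $R^{\mathcal X}$ to a tuple of $R^{\mathcal A}$. The set of finite instances with a solution is $\mathrm{CSP}(\mathcal A)$. A \emph{Borel instance} has a standard Borel space as its domain and Borel sets as its relations, and $\mathrm{CSP}_B(\mathcal A)$, the \emph{Borel CSP} of $\mathcal A$, is the set of codes for Borel instances that have a Borel solution. For example, if $\mathcal A$ is $\{0,1\}$ with the relation $\neq$, then $\mathrm{CSP}_B(\mathcal A)$ consists of the codes for Borel graphs with a Borel $2$-coloring.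

A \emph{$\Delta^1_1$ instance} is a Borel instance with a (lightface) $\Delta^1_1$ code; Section~\ref{sec:background} recalls these notions. We call $\mathrm{CSP}_B(\mathcal A)$ \emph{effectivizable} if every $\Delta^1_1$ instance with a Borel solution has a $\Delta^1_1$ solution. The definition of a Borel map may involve an arbitrary real parameter, and effectivizability says that an instance given without parameters never needs one: it suffices to search the countably many $\Delta^1_1$ maps.

In the simplest case the search always succeeds.

\begin{example}\label{ex:countable}
Let $\mathcal X$ have domain $\omega$ and $\Delta^1_1$ relations, and suppose it has a solution. The maps $\{0,\dots,n-1\}\to\mathcal A$ that respect all tuples with entries below $n$ form a finitely branching $\Delta^1_1$ tree whose branches are the solutions. By K\"onig's lemma a node lies on a branch if and only if it has extensions of every length, a condition with quantifiers over $\omega$ only. So the leftmost branch is a $\Delta^1_1$ solution, whatever the template.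
\end{example}

For uncountable instances, positive results come from the symmetries of the template. A \emph{polymorphism} of $\mathcal A$ is an operation $t\colon A^n\to A$ on its domain that, applied coordinatewise to $n$ tuples of a relation of $\mathcal A$, returns a tuple of that relation. It is \emph{totally symmetric} if $t(x_1,\dots,x_n)$ depends only on the set $\{x_1,\dots,x_n\}$. The \emph{dual discriminator} is the ternary operation $d$ with $d(x,y,z)=x$ if $x=y$ and $d(x,y,z)=z$ otherwise. We shall use two known results.
\begin{itemize}
\item[(i)] If $\mathcal A$ has totally symmetric polymorphisms of arbitrarily high arity (the width $1$ case), then $\mathrm{CSP}_B(\mathcal A)$ is effectivizable.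
\item[(ii)] If the dual discriminator is a polymorphism of $\mathcal A$, then $\mathrm{CSP}_B(\mathcal A)$ is effectivizable.
\end{itemize}
Result (i) covers Horn clauses such as ``if $x=y=1$ then $z=1$'' on $\{0,1\}$, which are preserved by $x_1\wedge\dots\wedge x_n$. Result (ii) covers $2$-coloring, because $d$ commutes with the exchange of $0$ and $1$.

Finite instances of both examples are solved by propagating local information, and bounded width is the general form of this property. For $k\le l$, the \emph{$(k,l)$-consistency algorithm} starts from all partial homomorphisms $\mathcal X\to\mathcal A$ with domains of size at most $l$. It repeatedly deletes a map if one of its restrictions has been deleted, or if its domain has size at most $k$ and it has no surviving extension to some larger set of size at most $l$. It derives a contradiction if every map is deleted. The template has \emph{bounded width} if for some $k\le l$ every finite instance on which no contradiction is derived has a solution. Equivalently, the complement of $\mathrm{CSP}(\mathcal A)$ is definable in Datalog, and this is the form we use (Section~\ref{sec:width}). The following problem comes from Thornton's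 paper \cite{Thornton}.

\begin{quote}
\emph{Is $\mathrm{CSP}_B(\mathcal A)$ effectivizable for every $\mathcal A$ of bounded width?}
\end{quote}

One would guess that it is. Local consistency is an effective procedure, and on two elements (i) and (ii) settle every case (Theorem~\ref{thm:two}). The answer is nevertheless negative, and the counterexample puts Horn clauses and $2$-coloring into one template. Let $\pi$ be the permutation of $\{0,1,2\}$ that exchanges $0$ and $1$ and fixes $2$. Throughout the paper, $\mathcal D$ is the structure with domain $\{0,1,2\}$ and relations
\begin{align*}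
C&=\{2\},\qquad U=\{0,1\},\\
H&=\{(x,y,z): \text{if } x=y=2 \text{ then } z=2\},\\
E&=\{(x,y): x=2\iff y=2\},\\
Q&=\{(x,y,z): (x,y)\in E \text{ and, if } z=2, \text{ then } y=\pi(x)\}.
\end{align*}
Read $2$ as ``true'' and $0,1$ as two colors of ``false''. Then $C,U,H,E$ are Horn constraints on truth values, and $Q(x,y,z)$ is an edge between $x$ and $y$ with a switch $z$: the endpoints have the same truth value, and if they are false and the switch is true, they have different colors.

\begin{theorem}\label{thm:main}
The structure $\mathcal D$ has bounded width, and $\mathrm{CSP}_B(\mathcal D)$ is not effectivizable. So not every bounded width Borel CSP is effectivizable.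
\end{theorem}

\begin{theorem}\label{thm:complete}
The set $\mathrm{CSP}_B(\mathcal D)$ is $\mathbf{\Sigma}^1_2$, and every $\mathbf{\Sigma}^1_2$ set $P\subseteq\omega^\omega$ is Borel reducible to it. In particular it is neither $\mathbf{\Pi}^1_1$ nor $\mathbf{\Pi}^1_2$.
\end{theorem}

\begin{theorem}\label{thm:two}
If $\mathcal A$ has bounded width and at most two elements, then $\mathrm{CSP}_B(\mathcal A)$ is effectivizable. Hence three is the least size of a bounded width template whose Borel CSP is not effectivizable.
\end{theorem}

Every Borel CSP is $\mathbf{\Sigma}^1_2$ (Lemma~\ref{lem:upper}), so Theorem~\ref{thm:complete} says that $\mathrm{CSP}_B(\mathcal D)$ has the maximal possible complexity.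

The heart of the paper is Section~\ref{sec:clause}, where a gadget with uncountably many points forces on Borel solutions the infinitary clause ``if $a_0,a_1,a_2,\dots$ are all true, then $a$ is true''. Placing the gadget at every node of a tree on $\omega$ turns Borel solutions into branches (Section~\ref{sec:trees}), and Theorem~\ref{thm:main} follows from Kleene's recursive tree without $\Delta^1_1$ branches. Section~\ref{sec:complete} applies the same instances to Borel families of trees, and Section~\ref{sec:two} treats two-element templates.

\begin{remark}
Neither (i) nor (ii) applies to $\mathcal D$, and each fails on the part of the template that the other handles. A totally symmetric polymorphism $t$ of arity at least $2$, applied to copies of $(0,1,2)$ and $(1,0,2)$ in $Q$, returns $(v,v,2)$ with $v\in U$, which is not in $Q$. The dual discriminator, applied to $(2,0,0)$, $(0,2,0)$, $(2,2,2)$ in $H$, returns $(2,2,0)\notin H$.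
\end{remark}

\section{Background from descriptive set theory}\label{sec:background}

\subsection*{Sequences and trees} For a finite sequence $s$ and a finite or infinite sequence $u$, we write $s\subseteq u$ if $s$ is an initial segment of $u$, $u|n$ for the initial segment of length $n$, and $s^\frown k$ for $s$ followed by $k$, a \emph{child} of $s$. A \emph{tree} is a set $K\subseteq\omega^{<\omega}$ closed under initial segments, $[K]=\{u\in\omega^\omega: u|n\in K\text{ for all }n\}$ is its set of \emph{branches}, and $K$ is \emph{well-founded} if $[K]=\emptyset$. A tree on $\omega^m$ is a set of $m$-tuples of sequences of equal length, closed under simultaneous restriction. For $y\in2^\omega$, let $y+e_k$ be $y$ with the bit $y_k$ flipped, and for a finite binary string $u$ let $N_u=\{y\in 2^\omega:u\subseteq y\}$.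

\subsection*{Definable sets} In Polish spaces, the $\mathbf{\Sigma}^1_1$ sets are the projections of Borel sets, the $\mathbf{\Pi}^1_1$ sets are their complements, the $\mathbf{\Sigma}^1_2$ sets are the projections of $\mathbf{\Pi}^1_1$ sets, and the $\mathbf{\Pi}^1_2$ sets are their complements. A set $P$ is \emph{Borel reducible} to $P'$ if $P=r^{-1}(P')$ for a Borel map $r$. The lightface classes live on \emph{recursively presented} spaces, that is, complete metric spaces with an enumerated dense sequence whose distances can be recursively compared with rationals; examples are $\omega$, $2^\omega$, $\omega^\omega$, and finite products and disjoint unions of such spaces. A subset of $Y$ is $\Sigma^1_1$ if it is the projection of an effectively closed subset of $Y\times\omega^\omega$, it is $\Pi^1_1$ if its complement is $\Sigma^1_1$, and it is $\Delta^1_1$ if it is both. A map $f$ to a finite set is $\Delta^1_1$ if the sets $f^{-1}(i)$ are, and $g\colon Y\to\omega^\omega$ is $\Delta^1_1$ if $\{(\sigma,n,k):g(\sigma)(n)=k\}$ is. For a one-point space $Y$ this defines the $\Delta^1_1$ (hyperarithmetic) elements of $\omega^\omega$. We use the following textbook facts.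
\begin{itemize}
\item[(B1)] A Borel subset of $2^\omega$ differs from an open set by a meager set, so if it is not meager, it is comeager in some $N_u$. No $N_u$ is meager.
\item[(B2)] A map between standard Borel spaces with a Borel graph is Borel.
\item[(B3)] A set $A\subseteq(\omega^\omega)^m$ is $\mathbf{\Sigma}^1_1$ if and only if there is a tree $R$ on $\omega^{m+1}$ with $\bar x\in A\iff\exists z\,\forall n\ (\bar x|n,z|n)\in R$. It is $\Sigma^1_1$ if and only if $R$ can be chosen recursive.
\item[(B4)] Every $\Delta^1_1$ set is Borel. The Borel sets and the $\Delta^1_1$ sets are closed under Boolean operations and quantifiers over $\omega$. The class $\Pi^1_1$ is closed under $\wedge$, $\vee$ and universal quantifiers over $\omega^\omega$.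
\item[(B5)] For every $\xi<\omega_1$ some Borel subset of $2^\omega$ is not in the level $\mathbf{\Sigma}^0_\xi$ of the Borel hierarchy \cite[22.4]{Kechris}; each level is closed under continuous preimages. Some $\mathbf{\Sigma}^1_2$ subset of $\omega^\omega$ is not $\mathbf{\Pi}^1_2$. The class $\mathbf{\Pi}^1_2$ contains $\mathbf{\Pi}^1_1$ and is closed under Borel preimages.
\end{itemize}

\subsection*{Codes} Any standard coding may be used. A code for a Borel instance is a tuple of codes for its domain and relations, and of codes for Borel subsets of a recursively presented space $S$ we need the following.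
\begin{itemize}
\item[(C1)] The set of codes is $\Pi^1_1$.
\item[(C2)] There are a $\Sigma^1_1$ relation and a $\Pi^1_1$ relation in $(q,x)$ that, whenever $q$ is a code, both express that $x$ belongs to the set coded by $q$.
\item[(C3)] If $B\subseteq\omega^\omega\times S$ is Borel, some Borel map sends each $w$ to a code for the section $B_w$.
\item[(C4)] A $\Delta^1_1$ set has a $\Delta^1_1$ code.
\end{itemize}
If a coding requires the domain to be all of $\omega^\omega$, one identifies the domains used in the proofs of Theorems~\ref{thm:main} and \ref{thm:complete} with effectively closed subsets of $\omega^\omega$ and puts no constraints on the remaining points; solutions restrict, and they extend by the value $0$.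

\section{The template has bounded width}\label{sec:width}

A \emph{Datalog program} is a finite set of rules $P(\bar x)\leftarrow P_1(\bar x_1),\dots,P_m(\bar x_m)$, where the head $P$ is an auxiliary predicate and each $P_i$ is an auxiliary predicate or a relation of the language. On a finite instance the auxiliary predicates are interpreted as the least relations closed under the rules. The complement of $\mathrm{CSP}(\mathcal A)$ is \emph{definable in Datalog} if some program derives a distinguished nullary predicate $\mathrm{Goal}$ exactly on the finite instances without a solution.

For $\mathcal D$ the program computes the points that must be true. Truth spreads along the Horn constraints, a true switch activates an edge, and a point on an odd cycle of active edges cannot be colored and so must be true as well.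

\begin{lemma}\label{lem:width}
The structure $\mathcal D$ has bounded width.
\end{lemma}

\begin{proof}
Take a unary predicate $Z$, a binary predicate $O$, and the rules
\begin{align*}
&Z(x)\leftarrow C(x), && Z(z)\leftarrow H(x,y,z),Z(x),Z(y),\\
&Z(y)\leftarrow E(x,y),Z(x), && Z(x)\leftarrow E(x,y),Z(y),\\
&Z(y)\leftarrow Q(x,y,z),Z(x), && Z(x)\leftarrow Q(x,y,z),Z(y),\\
&O(x,y)\leftarrow Q(x,y,z),Z(z), && O(x,y)\leftarrow Q(y,x,z),Z(z),\\
&O(x,y)\leftarrow O(x,u),O(u,v),O(v,y), && Z(x)\leftarrow O(x,x),\\
&\mathrm{Goal}\leftarrow Z(x),U(x).
\end{align*}
Let $\mathcal X$ be a finite instance.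

Suppose $f$ is a solution. We show by induction on derivations that $Z(x)$ implies $f(x)=2$ and that $O(x,y)$ implies $f(y)=\pi(f(x))$. The rules in the first three lines preserve this by the definitions of $C$, $H$, $E$ and because $Q$ implies $E$ on its first two coordinates. The rules in the fourth line preserve it by the definition of $Q$ and $\pi^{-1}=\pi$, the composition rule because $\pi^3=\pi$, and the rule $Z(x)\leftarrow O(x,x)$ because $2$ is the only fixed point of $\pi$. A point of $U^{\mathcal X}$ has $f(x)\neq2$ and so is not in $Z$. Hence $\mathrm{Goal}$ is not derived.

Conversely, suppose $\mathrm{Goal}$ is not derived, so $Z\cap U^{\mathcal X}=\emptyset$. Call $\{x,y\}$, possibly with $x=y$, an \emph{active edge} if $(x,y,z)$ or $(y,x,z)$ is in $Q^{\mathcal X}$ for some $z\in Z$. If $x$ and $y$ are joined by a walk of odd length along active edges, then $O(x,y)$ holds: for length $1$ by the fourth line, and for length $2m+1\geq3$ by induction, splitting the walk into parts of lengths $2m-1,1,1$. A point outside $Z$ therefore lies on no closed walk of odd length, since $O(x,x)$ would give $Z(x)$. So the active edges between points outside $Z$ form a bipartite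 graph. Let $f$ be a proper coloring of it with colors $0,1$, extended by $f=2$ on $Z$. Then $f^{-1}(2)=Z$, and $f$ respects $C$, $H$, $E$ because $Z$ is closed under the first two lines, and $U$ because $Z\cap U^{\mathcal X}=\emptyset$. Let $(x,y,z)\in Q^{\mathcal X}$. By the third line $x\in Z\iff y\in Z$, so $(f(x),f(y))\in E$. If $f(z)=2$, then either $f(x)=f(y)=2$, or $\{x,y\}$ is an active edge outside $Z$ and its endpoints have different colors; in both cases $f(y)=\pi(f(x))$. So $f$ is a solution.
\end{proof}

\section{A clause with infinitely many premises}\label{sec:clause}

We want an instance whose solutions must choose a branch through an infinitely branching tree: if a node $a$ is chosen, then one of its children $a_0,a_1,\dots$ is chosen. With ``chosen'' read as ``false'', this is the clause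
\begin{equation}\label{eq:clause}
a_0=a_1=a_2=\dots=2\ \Longrightarrow\ a=2 .
\end{equation}
Horn constraints record finite parts of the premise: a chain of points $b_0,b_1,\dots$ with $b_0$ true and $H(b_k,a_k,b_{k+1})$ makes $b_k$ true as soon as $a_0,\dots,a_{k-1}$ are true. They cannot draw a conclusion from all the $b_k$ at once, and Example~\ref{ex:countable} shows that countably many points cannot give what we want. The obstruction has to come from the requirement that the solution be Borel. What is needed is a $2$-coloring problem made of countably many layers, any finitely many of which can be colored in a Borel way while all of them together cannot.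

\begin{example}\label{ex:cube}
Let the $k$-th layer consist of the edges $\{y,y+e_k\}$ on $2^\omega$. Layer $0$ is properly colored by $y\mapsto y_0$, and layers $0$ and $1$ by $y\mapsto y_0+y_1 \bmod 2$, which gives the colors $0,1,0,1$ to the points beginning with $00,10,11,01$. Layers $0,\dots,m$ are colored by $y_0+\dots+y_m\bmod 2$. These colorings have no limit, and no continuous map $\phi\colon 2^\omega\to\{0,1\}$ colors all layers: $\phi$ is constant on some $N_u$, and $N_u$ contains edges of layer $|u|$. The proof of Lemma~\ref{lem:gadget}(a) is this argument with ``constant'' weakened to ``constant on a comeager set''.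
\end{example}

We let $b_k$ be the switch of layer $k$, and we tie the truth value of the whole cube to $a$, so that the cube has to be colored only when $a$ is false. The \emph{gadget} $\mathcal G$ is the Borel instance of $\mathcal D$ with points $a$, $a_k$, $b_k$ $(k\in\omega)$ and $c_y$ $(y\in2^\omega)$, and with the constraints
\[
C(b_0),\qquad H(b_k,a_k,b_{k+1}),\qquad E(a,c_y),\qquad Q(c_y,c_{y+e_k},b_k)\qquad(k\in\omega,\ y\in2^\omega).
\]

\begin{lemma}\label{lem:gadget}
\begin{itemize}
\item[(a)] If $f$ is a Borel solution of $\mathcal G$ and $f(a)\neq2$, then $f(a_k)\neq2$ for some $k$.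
\item[(b)] Let $f$ be any assignment of values to $a,a_0,a_1,\dots$ such that $f(a)=2$ or $f(a_k)\neq2$ for some $k$. In the second case let $m$ be the least such $k$. Then
\[
f(b_k)=\begin{cases}2&\text{if } f(a_j)=2\text{ for all }j<k,\\ 0&\text{otherwise,}\end{cases}
\qquad
f(c_y)=\begin{cases}2&\text{if }f(a)=2,\\ \sum_{k\le m}y_k \bmod 2&\text{if }f(a)\neq2\end{cases}
\]
extends $f$ to a solution of $\mathcal G$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Suppose $f(a)\neq 2$ and $f(a_k)=2$ for all $k$. By $C$, $H$ and induction, $f(b_k)=2$ for all $k$. By $E$, the Borel map $\phi(y)=f(c_y)$ takes values in $\{0,1\}$, and by $Q$,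
\[
\phi(y+e_k)=\pi(\phi(y))\neq\phi(y)\qquad\text{for all }y\text{ and }k.
\]
One of the two Borel sets $\phi^{-1}(0)$, $\phi^{-1}(1)$ is not meager, so by (B1) some $A=\phi^{-1}(i)$ is comeager in some $N_u$. Let $k=|u|$. The map $y\mapsto y+e_k$ changes no bit below $|u|$ and is a homeomorphism of $N_u$ onto itself, so $\{y:y+e_k\in A\}$ is also comeager in $N_u$. The two sets meet, and a common point has $\phi(y)=\phi(y+e_k)=i$, a contradiction.

(b) The condition defining $f(b_0)=2$ is vacuous, so $C(b_0)$ holds. If $f(b_k)=f(a_k)=2$, then $f(a_j)=2$ for all $j\le k$, so $f(b_{k+1})=2$ and $H$ holds. We have $f(c_y)=2$ if and only if $f(a)=2$, which gives $E(a,c_y)$ and the first half of $Q$. Let $f(b_k)=2$. If $f(a)=2$, both $c$-values are $2=\pi(2)$. If $f(a)\neq2$, then $f(a_j)=2$ for all $j<k$ gives $k\le m$, so flipping bit $k$ changes the parity of $\sum_{j\le m}y_j$ and $f(c_{y+e_k})=\pi(f(c_y))$.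
\end{proof}

So an assignment to $a,a_0,a_1,\dots$ extends to a Borel solution of $\mathcal G$ exactly when it satisfies \eqref{eq:clause}.

\begin{remark}\label{rem:choice}
Part (a) fails for arbitrary solutions. Choose a representative in each class of points of $2^\omega$ that differ in finitely many bits, and let $\chi(y)$ be the parity of the number of bits in which $y$ differs from its representative. Then $\chi(y+e_k)\neq\chi(y)$ for all $y,k$, and with $\chi(y)$ in place of $\sum_{k\le m}y_k$ the formulas in (b) extend every assignment to a solution. In particular, no finite part of $\mathcal G$ witnesses \eqref{eq:clause}, and local consistency does not see it.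
\end{remark}

\section{Solutions as branches of trees}\label{sec:trees}

We attach a gadget to every node of $\omega^{<\omega}$, declare the root false and the nodes outside a given tree true. A Borel solution then contains a path of false nodes, which is a branch of the tree. For Theorem~\ref{thm:main} one tree is enough, but Theorem~\ref{thm:complete} needs a Borel family, so we allow a parameter.

Let $Y$ be a standard Borel space and $K\subseteq Y\times\omega^{<\omega}$ a Borel set whose sections $K_\sigma$ are trees. The instance $\mathcal X_K$ has the points
\[
a_{\sigma,s},\qquad b_{\sigma,s,k},\qquad c_{\sigma,s,y}\qquad(\sigma\in Y,\ s\in\omega^{<\omega},\ k\in\omega,\ y\in2^\omega),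
\]
so its domain is $Y\times\bigl(\omega^{<\omega}\sqcup(\omega^{<\omega}\times\omega)\sqcup(\omega^{<\omega}\times2^\omega)\bigr)$. Its constraints are
\[
U(a_{\sigma,\emptyset})\ \text{ for all }\sigma,\qquad C(a_{\sigma,s})\ \text{ for }(\sigma,s)\notin K,
\]
and, for every $(\sigma,s)$, the constraints of the copy $\mathcal G_{\sigma,s}$ of $\mathcal G$ with $a=a_{\sigma,s}$, $a_k=a_{\sigma,s^\frown k}$, $b_k=b_{\sigma,s,k}$, $c_y=c_{\sigma,s,y}$. The relations $U,H,E,Q$ of $\mathcal X_K$ do not depend on $K$, and they are defined from equality in $Y$ and the recursive maps $(s,k)\mapsto s^\frown k$, $k\mapsto k+1$, $(y,k)\mapsto y+e_k$; the relation $C$ is defined from the complement of $K$. Hence $\mathcal X_K$ is a Borel instance, and by (C4) it is a $\Delta^1_1$ instance if $Y$ is recursively presented and $K$ is $\Delta^1_1$.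

\begin{proposition}\label{prop:branches}
The instance $\mathcal X_K$ has a Borel solution if and only if there is a Borel map $g\colon Y\to\omega^\omega$ with $g(\sigma)\in[K_\sigma]$ for all $\sigma\in Y$. If $Y$ is recursively presented and $K$ is $\Delta^1_1$, the same holds with ``$\Delta^1_1$'' in place of ``Borel'' for the solution and for $g$.
\end{proposition}

\begin{proof}
Let $g$ be given. Put $f(a_{\sigma,s})=0$ if $s\subseteq g(\sigma)$ and $f(a_{\sigma,s})=2$ otherwise. Then $f(a_{\sigma,\emptyset})=0\in U$, and if $(\sigma,s)\notin K$, then $s\not\subseteq g(\sigma)$ because $g(\sigma)\in[K_\sigma]$, so $f(a_{\sigma,s})=2$. If $f(a_{\sigma,s})\neq2$, then $m=g(\sigma)(|s|)$ is the only $k$ with $f(a_{\sigma,s^\frown k})\neq2$. So Lemma~\ref{lem:gadget}(b) applies in every gadget. Different gadgets share only $a$-points, and the extensions combine to a solution $f$ of $\mathcal X_K$. Explicitly, $f(b_{\sigma,s,k})$ is $2$ if $s^\frown j\not\subseteq g(\sigma)$ for all $j<k$ and is $0$ otherwise, and $f(c_{\sigma,s,y})$ is $2$ if $s\not\subseteq g(\sigma)$ and is $\sum_{k\le g(\sigma)(|s|)}y_k\bmod2$ otherwise. These definitions use the relation $g(\sigma)(n)=k$ and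 quantifiers over $\omega$ only, so by (B4) $f$ is Borel, and $\Delta^1_1$ if $g$ is.

Conversely, let $f$ be a Borel solution and $W=\{(\sigma,s):f(a_{\sigma,s})\neq2\}$. By the $U$-constraints $(\sigma,\emptyset)\in W$ for all $\sigma$, and by the $C$-constraints $W\subseteq K$. The restriction of $f$ to $\mathcal G_{\sigma,s}$ is a Borel solution of $\mathcal G$, so by Lemma~\ref{lem:gadget}(a), if $(\sigma,s)\in W$, then $(\sigma,s^\frown k)\in W$ for some $k$. We may therefore define recursively
\[
g(\sigma)(n)=\text{the least }k\text{ with }\bigl(\sigma,(g(\sigma)|n)^\frown k\bigr)\in W .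
\]
Then $(\sigma,g(\sigma)|n)\in W\subseteq K$ for all $n$, so $g(\sigma)\in[K_\sigma]$. Moreover $s\subseteq g(\sigma)$ holds if and only if for all $n<|s|$ the number $s(n)$ is the least $k$ with $(\sigma,(s|n)^\frown k)\in W$. By (B4), $g$ is Borel, and if $f$ is $\Delta^1_1$ (hence Borel, so that the argument applies), then $W$ and $g$ are $\Delta^1_1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Bounded width is Lemma~\ref{lem:width}. We recall Kleene's construction of a recursive tree $T$ with a branch but no $\Delta^1_1$ branch. The set of $\Delta^1_1$ elements of $\omega^\omega$ is countable, and it is $\Pi^1_1$ (Kleene; see \cite[\S4D]{Moschovakis}). Its complement is a nonempty $\Sigma^1_1$ set, so by (B3) it has the form $\{z:\exists v\,\forall n\ (z|n,v|n)\in T'\}$ for a recursive tree $T'$ on $\omega^2$. Let $T$ be the set of $s\in\omega^{<\omega}$ such that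
\[
\bigl((s(0),s(2),\dots,s(2n-2)),\ (s(1),s(3),\dots,s(2n-1))\bigr)\in T'\qquad\text{whenever }2n\le|s|.
\]
This is a recursive tree, and its branches are the interleavings of the pairs $(z,v)$ with $(z|n,v|n)\in T'$ for all $n$. So $[T]\neq\emptyset$. If a branch were $\Delta^1_1$, its even part $z$ would be $\Delta^1_1$ and would lie in the complement of the set of $\Delta^1_1$ elements.

Let $Y$ be a one-point space and $K=T$, so that a map $g$ as in Proposition~\ref{prop:branches} is a branch of $T$. The instance $\mathcal X_T$ is recursive, hence $\Delta^1_1$. It has a Borel solution because $[T]\neq\emptyset$, and it has no $\Delta^1_1$ solution because $T$ has no $\Delta^1_1$ branch.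
\end{proof}

\begin{remark}
The proof relativizes. For every real $p$ the set of $\Delta^1_1(p)$ elements of $\omega^\omega$ is countable and $\Pi^1_1(p)$, which gives a tree recursive in $p$ with a branch but no $\Delta^1_1(p)$ branch, and so a $\Delta^1_1(p)$ instance of $\mathcal D$ with a Borel solution but no $\Delta^1_1(p)$ solution.
\end{remark}

\section{$\mathbf{\Sigma}^1_2$-completeness}\label{sec:complete}

\begin{lemma}\label{lem:upper}
For every template $\mathcal A$, the set $\mathrm{CSP}_B(\mathcal A)$ is $\mathbf{\Sigma}^1_2$.
\end{lemma}

\begin{proof}
A real $p$ is in $\mathrm{CSP}_B(\mathcal A)$ if and only if there are reals $q_d$ $(d\in A)$ such that: $p$ codes an instance $\mathcal X$ and each $q_d$ codes a Borel set $B_d$; every point of $\mathcal X$ lies in exactly one $B_d$; and for every relation $R$, every tuple $\bar x$ and every $\bar d\notin R^{\mathcal A}$, either $\bar x\notin R^{\mathcal X}$ or $x_i\notin B_{d_i}$ for some $i$. Write each membership by the $\Pi^1_1$ relation of (C2) and each nonmembership by the negation of the $\Sigma^1_1$ relation. By (C1) and (B4) the three conditions are then $\Pi^1_1$ in $(p,(q_d)_{d\in A})$.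
\end{proof}

For hardness, a $\mathbf{\Sigma}^1_2$ set $P$ has the form ``for some $x$, the tree $R_{w,x}$ is well-founded''. By Proposition~\ref{prop:branches} we must attach to each $w$ a family of closed sets that has a Borel selector exactly when $w\in P$. The difficulty is that a closed condition can express that a tree has a branch, but not that it has none. We detect well-foundedness by comparison instead. The parameter $\sigma$ ranges over all trees, and the selector has two options at $\sigma$: it may solve a game played on $\sigma$, or it may embed some $R_{w,x}$ into $\sigma$. Both are closed conditions. A Borel map can solve the game on well-founded trees of bounded rank but not on all well-founded trees. If $w\in P$, the second option takes care of all trees of large rank; if $w\notin P$, it is unavailable on well-founded trees.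

\subsection*{The game}
Let $\mathrm{Tr}\subseteq2^{\omega^{<\omega}}$ be the closed set of trees containing $\emptyset$, and $\mathrm{WF}\subseteq\mathrm{Tr}$ the set of well-founded ones. For $\sigma\in\mathrm{Tr}$ and $t\in\sigma$ put $\mathrm{rk}_\sigma(t)=\sup\{\mathrm{rk}_\sigma(t^\frown j)+1:t^\frown j\in\sigma\}$ if no branch of $\sigma$ passes through $t$; this is a countable ordinal. Otherwise put $\mathrm{rk}_\sigma(t)=\infty$, larger than every ordinal.

Two players start at the root of $\sigma\in\mathrm{WF}$ and alternately move to a child in $\sigma$; a player who cannot move loses. The player to move at $s$ wins if and only if some child of $s$ is lost for the player to move there. The quantifier ``some child'' is not a closed condition on a labeling of nodes by ``won'' and ``lost'', so we let the label name a winning move, and the least one, to make it unique. An \emph{evaluation} of $\sigma\in\mathrm{Tr}$ is a map $\nu\colon\omega^{<\omega}\to\omega$ such that for all $s$ and $i$: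
\begin{itemize}
\item[(E1)] if $s\notin\sigma$, then $\nu(s)=0$;
\item[(E2)] if $s,s^\frown i\in\sigma$ and $\nu(s)=0$, then $\nu(s^\frown i)\neq0$;
\item[(E3)] if $s\in\sigma$ and $\nu(s)=i+1$, then $s^\frown i\in\sigma$, $\nu(s^\frown i)=0$, and $\nu(s^\frown j)\neq0$ for all $j<i$ with $s^\frown j\in\sigma$.
\end{itemize}
For $s\in\sigma$, (E2) and (E3) say that $\nu(s)=0$ if no child of $s$ in $\sigma$ has value $0$, and that otherwise $\nu(s)=i+1$ for the least $i$ such that $s^\frown i\in\sigma$ has value $0$. This determines $\nu(s)$ from the values at the children, so by recursion on rank each $\sigma\in\mathrm{WF}$ has exactly one evaluation $\nu_\sigma$. For $\sigma=\{\emptyset,\langle0\rangle,\langle1\rangle,\langle0,0\rangle\}$ the leaves $\langle 0,0\rangle$ and $\langle1\rangle$ have value $0$, then $\nu_\sigma(\langle0\rangle)=1$ and $\nu_\sigma(\emptyset)=2$. Let $\mathrm{Win}=\{\sigma\in\mathrm{WF}:\nu_\sigma(\emptyset)\neq0\}$.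

The recursion ``some child is not won'' is the one that generates the Borel sets, and this is why no Borel set decides the game.

\begin{lemma}\label{lem:game}
There is no Borel set $B\subseteq\mathrm{Tr}$ with $B\cap\mathrm{WF}=\mathrm{Win}$.
\end{lemma}

\begin{proof}
Let $\Gamma$ be the class of sets $A\subseteq2^\omega$ for which there is a continuous $\tau\colon2^\omega\to\mathrm{Tr}$ with range in $\mathrm{WF}$ and $z\in A\iff\tau(z)\in\mathrm{Win}$. A clopen set $A$ is in $\Gamma$ via $\tau(z)=\{\emptyset,\langle0\rangle\}$ for $z\in A$ and $\tau(z)=\{\emptyset\}$ for $z\notin A$. Let $A_n\in\Gamma$ via $\tau_n$, and put $\tau(z)=\{\emptyset\}\cup\{\langle n\rangle^\frown s:n\in\omega,\ s\in\tau_n(z)\}$. This tree is well-founded, and whether it contains $\langle n\rangle^\frown s$ depends continuously on $z$. Its evaluation at $\langle n\rangle$ is $\nu_{\tau_n(z)}(\emptyset)$, which is $0$ exactly when $z\notin A_n$. So $\bigcup_n(2^\omega\setminus A_n)\in\Gamma$ via $\tau$. Taking all $A_n$ equal shows that $\Gamma$ is closed under complements, and then it is closed under countable unions. Open sets are countable unions of clopen sets, so $\Gamma$ contains all Borel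 sets.

If $B$ were as in the statement, say $B\in\mathbf{\Sigma}^0_\xi$, then every Borel set $A\subseteq2^\omega$ would equal $\tau^{-1}(B)$ for a continuous $\tau$ with range in $\mathrm{WF}$, and so would be $\mathbf{\Sigma}^0_\xi$. This contradicts (B5).
\end{proof}

\subsection*{Bounded rank and embeddings}
For $s\neq\emptyset$ let $s^-=s|(|s|-1)$. For $R_0,\sigma\in\mathrm{Tr}$, an \emph{embedding} of $R_0$ into $\sigma$ is a map $h\colon\omega^{<\omega}\to\omega^{<\omega}$ with $h(\emptyset)\in\sigma$ such that $h(s)\in\sigma$ and $h(s^-)\subsetneq h(s)$ for all nonempty $s\in R_0$. If $z\in[R_0]$, then $h(z|0)\subsetneq h(z|1)\subsetneq\cdots$ are nodes of $\sigma$ whose union is a branch. Thus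
\begin{equation}\label{eq:embed}
\text{if }R_0\text{ embeds into some }\sigma\in\mathrm{WF},\text{ then }R_0\in\mathrm{WF}.
\end{equation}

\begin{lemma}\label{lem:rank}
Let $R_0\in\mathrm{WF}$, $\rho=\mathrm{rk}_{R_0}(\emptyset)$ and $L=\{\sigma\in\mathrm{Tr}:\mathrm{rk}_\sigma(\emptyset)\ge\rho\}$. Then $L$ is Borel, $\mathrm{Tr}\setminus L\subseteq\mathrm{WF}$, the map $\sigma\mapsto\nu_\sigma$ is Borel on $\mathrm{Tr}\setminus L$, and there is a Borel map $\sigma\mapsto h_\sigma$ on $L$ such that $h_\sigma$ is an embedding of $R_0$ into $\sigma$.
\end{lemma}

\begin{proof}
For $\beta<\omega_1$ let $B_\beta=\{(\sigma,t):t\in\sigma,\ \mathrm{rk}_\sigma(t)\ge\beta\}$. We claim that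
\begin{equation}\label{eq:rank}
(\sigma,t)\in B_\beta\iff t\in\sigma\ \text{ and }\ \forall\gamma<\beta\ \exists j\ (\sigma,t^\frown j)\in B_\gamma .
\end{equation}
If $\mathrm{rk}_\sigma(t)=\infty$, some child has rank $\infty$ and both sides hold. Otherwise $\mathrm{rk}_\sigma(t)\geq\beta$ means that for each $\gamma<\beta$ some child has $\mathrm{rk}_\sigma(t^\frown j)+1>\gamma$, which is the right side. The quantifiers in \eqref{eq:rank} are countable, so the $B_\beta$ are Borel by induction, and $L=\{\sigma:(\sigma,\emptyset)\in B_\rho\}$ is Borel.

If $\sigma\notin L$, then $\mathrm{rk}_\sigma(\emptyset)<\rho$, so $\sigma\in\mathrm{WF}$. The graph of $\sigma\mapsto\nu_\sigma$ on $\mathrm{Tr}\setminus L$ is the set of $(\sigma,\nu)$ with $\sigma\notin L$ that satisfy (E1)--(E3), by uniqueness of evaluations. It is Borel, and (B2) applies.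

For $\sigma\in L$ we define $h_\sigma(s)$ for $s\in R_0$ by recursion on $|s|$ so that $(\sigma,h_\sigma(s))\in B_{\mathrm{rk}_{R_0}(s)}$. Put $h_\sigma(\emptyset)=\emptyset$. If $s^\frown i\in R_0$, then $\gamma=\mathrm{rk}_{R_0}(s^\frown i)<\mathrm{rk}_{R_0}(s)$, so by \eqref{eq:rank} there is $j$ with $(\sigma,h_\sigma(s)^\frown j)\in B_\gamma$; let $h_\sigma(s^\frown i)=h_\sigma(s)^\frown j$ for the least such $j$. For $s\notin R_0$ put $h_\sigma(s)=\emptyset$. This is an embedding. Since $R_0$ is fixed and the $B_\gamma$ are Borel, $\sigma\mapsto h_\sigma(s)$ is Borel for each $s$ by induction on $|s|$.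
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:complete}]
The upper bound is Lemma~\ref{lem:upper}. Let $P\subseteq\omega^\omega$ be the projection of a $\mathbf{\Pi}^1_1$ set $P'\subseteq\omega^\omega\times\omega^\omega$. Applying (B3) to the complement of $P'$, we get a tree $R$ on $\omega^3$, which we may assume nonempty, with
\[
w\in P\iff\exists x\in\omega^\omega\ (R_{w,x}\in\mathrm{WF}),\qquad R_{w,x}=\{s:(w|n,\,x|n,\,s)\in R\text{ for }n=|s|\}.
\]

\emph{The closed sets.} Fix a bijection $\beta\colon\omega^{<\omega}\to\omega$. Each $u\in\omega^\omega$ determines
\[
x_u(n)=u(2n+1),\qquad h_u(s)=\beta^{-1}\bigl(u(2\beta(s)+2)\bigr),\qquad\nu_u(s)=u(\beta(s)+1).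
\]
Every pair $(x,h)$ is $(x_u,h_u)$ for a unique $u$ with $u(0)=0$, every $\nu$ is $\nu_u$ for a unique $u$ with $u(0)=1$, and these correspondences are continuous in both directions. For $w\in\omega^\omega$ and $\sigma\in\mathrm{Tr}$ let $F_{w,\sigma}$ be the set of $u$ such that
\begin{itemize}
\item $u(0)=0$ and $h_u$ is an embedding of $R_{w,x_u}$ into $\sigma$, or
\item $u(0)=1$ and $\nu_u$ is an evaluation of $\sigma$.
\end{itemize}

\emph{The trees.} The set of initial segments of members of $F_{w,\sigma}$ is defined with a quantifier over reals, so we use a larger tree with the same branches. Membership in $F_{w,\sigma}$ is the conjunction of these conditions: $u(0)\le1$; if $u(0)=0$ then $h_u(\emptyset)\in\sigma$; for each $s\neq\emptyset$, if $u(0)=0$ and $s\in R_{w,x_u}$ then $h_u(s)\in\sigma$ and $h_u(s^-)\subsetneq h_u(s)$; for each pair $(s,i)$, if $u(0)=1$ then (E1)--(E3) hold for $\nu_u$ at $(s,i)$. Enumerate them. The $i$-th condition reads only $u|n_i$, for a number $n_i$ independent of $u,w,\sigma$, and for each value of $u|n_i$ it defines a clopen set of pairs $(w,\sigma)$. Let $K_{w,\sigma}$ be the set of $r\in\omega^{<\omega}$ such that $r|n_i$ satisfies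 the $i$-th condition whenever $n_i\le|r|$. Then $K_{w,\sigma}$ is a tree, $[K_{w,\sigma}]=F_{w,\sigma}$, and $\{(w,\sigma,r):r\in K_{w,\sigma}\}$ is Borel.

Let $Y=\mathrm{Tr}$ and $K_w=\{(\sigma,r):r\in K_{w,\sigma}\}$. The instances $\mathcal X_{K_w}$ have the same domain and the same relations $U,H,E,Q$, and their relations $C$ are the $w$-sections of one Borel set. By (C3), a Borel map sends $w$ to a code for $\mathcal X_{K_w}$. By Proposition~\ref{prop:branches}, this map reduces $P$ to $\mathrm{CSP}_B(\mathcal D)$ once we show
\[
w\in P\iff\text{there is a Borel }g\colon\mathrm{Tr}\to\omega^\omega\text{ with }g(\sigma)\in F_{w,\sigma}\text{ for all }\sigma.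
\]

\emph{Let $w\in P$.} Fix $x$ with $R_0=R_{w,x}\in\mathrm{WF}$ and apply Lemma~\ref{lem:rank}. For $\sigma\in L$ let $g(\sigma)$ be the $u$ with $u(0)=0$ and $(x_u,h_u)=(x,h_\sigma)$, and for $\sigma\notin L$ let $g(\sigma)$ be the $u$ with $u(0)=1$ and $\nu_u=\nu_\sigma$. Then $g$ is Borel and $g(\sigma)\in F_{w,\sigma}$ for all $\sigma$.

\emph{Let $w\notin P$}, and suppose that $g$ exists. Let $\sigma\in\mathrm{WF}$ and $u=g(\sigma)$. If $u(0)=0$, then $R_{w,x_u}$ embeds into $\sigma$ and is well-founded by \eqref{eq:embed}, contrary to $w\notin P$. Here $x_u$ may vary with $\sigma$, which does no harm because all the trees $R_{w,x}$ have branches. So $u(0)=1$ and $\nu_u=\nu_\sigma$. The Borel set $B=\{\sigma\in\mathrm{Tr}:g(\sigma)(0)=1,\ \nu_{g(\sigma)}(\emptyset)\neq0\}$ then satisfies $B\cap\mathrm{WF}=\mathrm{Win}$, contradicting Lemma~\ref{lem:game}.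

Finally, if $\mathrm{CSP}_B(\mathcal D)$ were $\mathbf{\Pi}^1_2$, or $\mathbf{\Pi}^1_1$, then every $\mathbf{\Sigma}^1_2$ subset of $\omega^\omega$ would be a Borel preimage of a $\mathbf{\Pi}^1_2$ set and hence $\mathbf{\Pi}^1_2$, contrary to (B5).
\end{proof}

\section{Two-element templates}\label{sec:two}

On two elements the polymorphism clones are classified, and we show that bounded width leaves only those covered by (i) and (ii). A \emph{clone} on $A$ is a set of operations on $A$ that contains the projections and is closed under composition. An operation $t$ is \emph{idempotent} if $t(x,\dots,x)=x$. The idempotent polymorphisms of $\mathcal A$ form a clone; let $\mathbb A$ be the algebra on $A$ with these operations. A structure is a \emph{core} if all its endomorphisms are permutations. We use two theorems.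
\begin{itemize}
\item[(P)] A clone of idempotent operations on $\{0,1\}$ that contains none of $\wedge$, $\vee$ and the ternary majority operation consists of operations that are affine over $\mathbb Z_2$. This is read off from Post's classification of Boolean clones \cite{Post}.
\item[(LZ)] If a core $\mathcal A$ has bounded width, then the variety generated by $\mathbb A$ omits the types $1$ and $2$ of tame congruence theory (Larose and Z\'adori \cite{LZ}).
\end{itemize}
We need (LZ) only for the algebra $\mathbb A$ itself, which belongs to the variety, and only when $|A|=2$. The type of a two-element algebra is determined by its \emph{polynomial operations}, those obtained from members of its clone by substituting constants for some variables. The type is $1$ if every polynomial operation depends on at most one variable, and it is $2$ if the polynomial operations are those of the vector space $\mathbb Z_2$, namely all affine operations. So (LZ) excludes these two cases.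

\begin{proof}[Proof of Theorem~\ref{thm:two}]
Suppose first that $\mathcal A$ has a constant endomorphism $\kappa$, as it does if $|A|=1$. If $f$ is any solution of a $\Delta^1_1$ instance, then $\kappa\circ f$ is a constant solution, hence $\Delta^1_1$. So let $A=\{0,1\}$ and assume that there is no constant endomorphism. A map $\{0,1\}\to\{0,1\}$ is constant or a permutation, so $\mathcal A$ is a core.

If $\wedge$ is a polymorphism, then so is $x_1\wedge\dots\wedge x_n$ for every $n$, and this operation is totally symmetric; the same holds for $\vee$. Then (i) applies. If majority is a polymorphism, then (ii) applies, because on $\{0,1\}$ majority is the dual discriminator: it returns $x$ if $x=y$, and $z$ breaks the tie if $x\neq y$.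

Suppose none of the three is a polymorphism. By (P), every operation of $\mathbb A$ has the form $\varepsilon+\sum_{i\in I}x_i$. Idempotence at $0$ gives $\varepsilon=0$, and idempotence at $1$ makes $|I|$ odd. If always $|I|=1$, the polynomial operations are projections and constants, and $\mathbb A$ has type $1$. If some $|I|\ge3$, identifying $|I|-2$ of the variables indexed by $I$, an odd number, yields $x+y+z$. Then $x+y$ and the constants are polynomial operations, so the polynomial operations are exactly the affine ones, and $\mathbb A$ has type $2$. Both contradict (LZ), since $\mathcal A$ is a core of bounded width. So this case does not occur.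

The last sentence of the theorem follows with Theorem~\ref{thm:main}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Kechris}
Kechris, \emph{Classical Descriptive Set Theory}.

\bibitem{LZ}
Larose and Z\'adori, \emph{Bounded width problems and algebras}, Algebra Universalis 56 (2007).

\bibitem{Moschovakis}
Moschovakis, \emph{Descriptive Set Theory}.

\bibitem{Post}
E.~Post, classification of Boolean clones, 1941.

\bibitem{Thornton}
Riley Thornton, \emph{An algebraic approach to Borel CSPs}, arXiv:2203.16712 (2022).

\end{thebibliography}
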